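# The Nakayama automorphism has homological determinant one

Throughout, $k$ is a field and $\otimes=\otimes_k$ unless a subscript says otherwise.

## 1. Graded algebras and the two bimodule structures on $A\otimes A$

**Definition (connected graded, locally finite).** A graded $k$-algebra $A=\bigoplus_{i\ge0}A_i$ is connected graded and locally finite if $A_0=k$ and $\dim_kA_i<\infty$ for all $i$. We write $\mathfrak m=A_{\ge1}$ and $k=A/\mathfrak m$, and $\bar b\in k$ for the image of $b\in A$. We never assume that $A$ is noetherian.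

**Example 1 (the one-relator algebras used throughout).** Let $n\ge2$, let $V$ have basis $x_1,\dots,x_n$ in degree $1$, and let
$$f=\sum_{i,j}m_{ij}\,x_ix_j=x_nx_1+\sum_{i<n,\;j}m_{ij}\,x_ix_j,\qquad M=(m_{ij})\in GL_n(k),$$
so the last row of $M$ is $(1,0,\dots,0)$. Put $A=TV/(f)$. In the degree-lexicographic order with $x_1<\dots<x_n$, the leading word of $f$ is $x_nx_1$. It does not overlap itself, so by the diamond lemma the words that avoid $x_nx_1$ ("reduced words") form a basis of $A$. If $w$ is reduced, so are $wx_n$ and $x_iw$ for $i<n$. Hence right multiplication by $x_n$, and left multiplication by $x_i$ for $i<n$, are injective on $A$.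

For $n=2$ the polynomial $yx-qxy$ with $q\ne0$ gives the quantum plane ($x=x_1$, $y=x_2$). For $n\ge3$ the algebra is not right noetherian: the right ideals $x_1^jx_2A$, $j\ge0$, are spanned by the reduced words beginning with $x_1^jx_2$, so their sum is an infinite direct sum of nonzero right ideals. For instance, $n=3$ and $f=zx+\alpha y^2+\beta xz$ with $\alpha,\beta\in k^\times$ is such an algebra.

**Definition (enveloping algebra, outer and inner structures).** Let $A^e=A\otimes A^{\mathrm{op}}$; a left $A^e$-module is an $A$-bimodule. On the space $A\otimes A$ there are two commuting bimodule structures: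
$$\text{outer: } b(x'\otimes x'')a=bx'\otimes x''a,\qquad\text{inner: } b\cdot(x'\otimes x'')\cdot a=x'a\otimes bx''.$$
If $Q$ is a bimodule, $\operatorname{Hom}_{A^e}(Q,A^e)$ means maps that are linear for the outer structure. The inner structure makes it a bimodule: if $x(q)=\sum x'\otimes x''$, then
$$(bxa)(q)=\sum x'a\otimes bx''.$$

**Example 2.** Let $Q=A\otimes e\otimes A$ be free on one generator $e$, and let $e^*\in\operatorname{Hom}_{A^e}(Q,A^e)$ be the map with $e^*(e)=1\otimes1$. Then $(be^*a)(e)=a\otimes b$. So the dual is again a free bimodule, with generator $e^*$, and an element whose value at $e$ is $x_i\otimes1$ is $e^*x_i$, while one whose value is $1\otimes x_j$ is $x_je^*$. By passing to sums and summands, the dual of a finitely generated (f.g.) projective bimodule is a f.g. projective bimodule.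

**Convention.** Modules carry an internal grading. "Hom" means graded Hom: the direct sum, over all internal degrees, of the homogeneous maps. Duals are graded duals. Internal degrees never produce signs.

## 2. Artin–Schelter regular algebras

**Definition (AS-regular).** $A$ is Artin–Schelter (AS-) regular of dimension $d$ if it has global dimension $d<\infty$ and, for both left and right $A$-modules,
$$\operatorname{Ext}^i_A(k,A)=0\ \text{ for } i\ne d,\qquad\operatorname{Ext}^d_A(k,A)\cong k(\ell)\ \text{ for some integer }\ell .$$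

**Example 3.** The algebra of Example 1 is AS-regular of dimension $2$. Put
$$y_k=\sum_im_{ik}x_i,\qquad z_k=\sum_jm_{kj}x_j ;$$
since $M$ is invertible, $y_1,\dots,y_n$ and $z_1,\dots,z_n$ are bases of $V$, and $f=\sum_jy_jx_j=\sum_ix_iz_i$. Consider
$$0\to Ar\to\bigoplus_jAe_j\to A\to k\to0,\qquad r\mapsto\sum_{i,j}m_{ij}x_ie_j=\sum_jy_je_j,\quad e_j\mapsto x_j .$$
It is exact at $\bigoplus_j Ae_j$: in $TV$ the ideal is $(f)=(f)V+TV\cdot f$, so $\mathfrak m=(TV\otimes V)/\big((f)\otimes V+TV\cdot f\big)=(A\otimes V)/A f$. It is exact at $Ar$: if $ay_j=0$ for all $j$, then $ax_n=0$, so $a=0$. Hence it is a minimal free resolution $P_\bullet$ of $k$. Applying $\operatorname{Hom}_A(-,A)$ gives the complex of right modules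
$$A\to A^n\to A,\qquad a\mapsto(x_ja)_j,\quad(c_j)_j\mapsto\sum_jy_jc_j .$$
The first map is injective because $x_1a=0$ forces $a=0$. The cokernel of the second is $A/\mathfrak m=k$. By the left-right mirror of the argument just given, with $\mathfrak m=(V\otimes A)/fA$ and $f=\sum y_j\otimes x_j$, the kernel of the second map is the right module generated by $(x_j)_j$, which is the image of the first. So only $\operatorname{Ext}^2_A(k,A)$ survives, and it is one-dimensional. Right modules are treated by the mirror computation.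

## 3. Twisted Calabi–Yau algebras and the Nakayama automorphism

For an automorphism $\nu$ of $A$, the bimodule ${}^1A^\nu$ is $A$ with its usual left action and the right action $c*b=c\,\nu(b)$.

**Definition (twisted Calabi–Yau, Nakayama automorphism).** $A$ is twisted Calabi–Yau of dimension $d$ if

- $A$ is homologically smooth: it has a finite-length resolution by f.g. graded projective $A^e$-modules;
- $\operatorname{Ext}^i_{A^e}(A,A^e)=0$ for $i\ne d$;
- $U:=\operatorname{Ext}^d_{A^e}(A,A^e)\cong{}^1A^\nu(\ell)$ as graded bimodules, for some graded algebra automorphism $\nu$ of $A$.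

Let $u_0\in U$ correspond to $1\in{}^1A^\nu$. Then $U$ is free on $u_0$ on either side, and $u_0b=\nu(b)u_0$. Since $A$ is connected, the lowest-degree part of $U$ is the line $ku_0$, so $u_0$ is determined up to a scalar and $\nu$ is unique. It is called the Nakayama automorphism of $A$.

**Example 4 ($A=k[x]$, $\deg x=1$).** The bimodule resolution has generators $1_Q$ and $e$, with $de=x1_Q-1_Qx$. The dual has generators $\eta$ (dual to $1_Q$) and $e^*$, and up to sign $d\eta$ has value $x\otimes1-1\otimes x$ at $e$, that is, $d\eta=\pm(e^*x-xe^*)$. This map is injective, and in the cokernel $u_0x=xu_0$. So $d=1$ and $\nu=1$.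

**Example 5 (one-relator algebras).** Let $A$ be as in Example 1, and let $Q$ be the complex of free bimodules with generators $r$; $e_1,\dots,e_n$; $1_Q$ and
$$dr=\sum_{i,j}m_{ij}(x_ie_j+e_ix_j),\qquad de_j=x_j1_Q-1_Qx_j .$$
Then $d^2r=f1_Q-1_Qf=0$. The augmented complex $Q\to A$ is a complex of free right modules bounded below in internal degree, and $-\otimes_Ak$ turns it into the exact complex of Example 3. By the graded Nakayama lemma its last map is surjective, hence split over $A$ on the right; passing to the kernel and repeating, the whole complex is exact. So $Q$ resolves $A$.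

Now dualize, with the sign rule $dx=-(-1)^{|x|}x\circ d$ that we use later. By Example 2,
$$de_k^*=r^*y_k+z_kr^*,\qquad d\eta=\sum_j(x_je_j^*-e_j^*x_j).$$
In the cokernel, $u_0y_k=-z_ku_0$, where $u_0$ is the class of $r^*$. So the candidate is
$$\nu(y_k)=-z_k,\qquad\text{i.e. } \nu(x)=Sx,\quad S=-M^{-T}M,\tag{1}$$
where $x$ is the column of generators, so that $y=M^Tx$ and $z=Mx$. This preserves $f=x^TMx$, because
$$S^TMS=M^TM^{-1}\,M\,M^{-T}M=M,$$
so $\nu$ is an automorphism of $A$. Finally, let $Q^\nu$ be $Q$ with right action $q*b=q\,\nu(b)$; it resolves ${}^1A^\nu$. The bimodule isomorphism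
$$r^*\mapsto1_Q,\qquad e_k^*\mapsto\sum_jm_{kj}e_j,\qquad\eta\mapsto r$$
from the dual of $Q$ to $Q^\nu$ commutes with the differentials:
$$de_k^*=z_kr^*+r^*y_k\ \mapsto\ z_k1_Q+1_Q\nu(y_k)=z_k1_Q-1_Qz_k=d\sum_jm_{kj}e_j,$$
$$d\eta\ \mapsto\ \sum_{j,l}m_{jl}x_je_l-\sum_le_l\,\nu(y_l)=\sum_{j,l}m_{jl}x_je_l+\sum_{l,j}m_{lj}e_lx_j=dr .$$
So $A$ is twisted Calabi–Yau of dimension $2$ with Nakayama automorphism (1). For the quantum plane, $\nu(y)=qy$ and $\nu(x)=q^{-1}x$.

## 4. The Ext-algebra and the homological determinant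

**Definition (Ext-algebra).** Let $P_\bullet\to k$ be a minimal graded free resolution of the left module $k$, and let $E=\bigoplus_iE^i$ with $E^i=\operatorname{Ext}^i_A(k,k)=\operatorname{Hom}_A(P_i,k)$. For AS-regular $A$ of dimension $d$, $E^d$ is one-dimensional.

**Definition (homological determinant).** Let $\sigma$ be a graded automorphism of $A$. It lifts to a $\sigma$-semilinear chain map $\sigma_\bullet:P_\bullet\to P_\bullet$ over $\mathrm{id}_k$, meaning $\sigma_i(ap)=\sigma(a)\sigma_i(p)$, unique up to homotopy. The maps $f\mapsto f\circ\sigma_i$ give a graded algebra automorphism $\sigma^!$ of $E$. The scalar by which $\sigma^!$ acts on $E^d$ is $\operatorname{hdet}(\sigma)\in k^\times$.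

The homological determinant is multiplicative, so whether $\operatorname{hdet}(\nu)=1$ does not depend on choosing this convention or its inverse. For noetherian $A$ it agrees with the Jørgensen–Zhang homological determinant defined via local cohomology. If $A$ is a polynomial ring generated in degree $1$, then $\operatorname{hdet}(\sigma)=\det(\sigma|_{A_1})$.

**Example 6.** For $A=k[x]$ and $\sigma(x)=\lambda x$: $P_1=Ae_1$ with $e_1\mapsto x$, so $\sigma_1(e_1)=\lambda e_1$ and $\operatorname{hdet}(\sigma)=\lambda$. Any nonzero scalar occurs.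

**Example 7.** For the one-relator algebras let $\sigma(x_j)=\sum_ks_{jk}x_k$. Then $\sigma_1(e_j)=\sum_ks_{jk}e_k$. Since $\sigma$ preserves the ideal, $(\sigma\otimes\sigma)(f)=cf$ in $V\otimes V$ for a scalar $c$. From
$$\sigma_1(dr)=\sum_{i,j}m_{ij}\sigma(x_i)\sigma_1(e_j)=c\sum_{a,b}m_{ab}x_ae_b=d(cr)$$
we get $\sigma_2(r)=cr$, so $\operatorname{hdet}(\sigma)=c$.

## 5. Does $\operatorname{hdet}(\nu)=1$ always hold?

From now on, $A$ is connected graded, locally finite, AS-regular and twisted Calabi–Yau of dimension $d$, not necessarily noetherian. The problem comes from Izuru Mori and S. Paul Smith, "m-Koszul Artin-Schelter regular algebras", arXiv:1502.06015 (2015).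

**Conjecture.** If $\nu$ is the Nakayama automorphism of an AS-regular algebra, then $\operatorname{hdet}(\nu)=1$.

The two cases recorded as known are the noetherian AS-regular algebras (Reyes–Rogalski–Zhang), and the $m$-Koszul AS-regular algebras, noetherian or not. Here $m$-Koszul means $A=TV/(R)$ with $V=A_1$, $R\subseteq V^{\otimes m}$, and $P_i$ generated in degree $\delta(i)$, where $\delta(2j)=jm$ and $\delta(2j+1)=jm+1$. We shall prove the conjecture for all $A$ as above.

**Dimensions one and two by hand.** For $k[x]$ we found $\nu=1$, so $\operatorname{hdet}(\nu)=1$. For the one-relator algebras, $\operatorname{hdet}(\nu)$ is the scalar $c$ with $S^TMS=cM$, and we computed $S^TMS=M$, so $\operatorname{hdet}(\nu)=1$. The naive determinant behaves differently: $\det(\nu|_V)=\det(-M^{-T}M)=(-1)^n$. For $n=3$ and $\operatorname{char}k\ne2$ it is $-1$, while $\operatorname{hdet}(\nu)=1$. So the statement is about the top of the resolution and cannot be read off from generators by an ordinary determinant.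

## 6. Frobenius forms, naive traces, and where they stop

**A Frobenius form on $E$.** Suppose we have $0\ne T:E^d\to k$ for which all pairings $E^i\times E^{d-i}\to k$, $(a,b)\mapsto T(ab)$, are perfect. Then for any signs $\varepsilon_i$ with $\varepsilon_d=1$ there is a unique graded linear bijection $\mu$ of $E$ with
$$T(ab)=\varepsilon_i\,T(b\,\mu(a)),\qquad a\in E^i,\ b\in E^{d-i}.$$
Taking $i=d$ and $b=1$ gives $T(a)=T(\mu(a))$: since $\dim E^d=1$, $\mu$ is the identity on $E^d$, for free. So the conjecture follows as soon as $\mu=(\nu^!)^{-1}$ for suitable signs.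

Here this approach stops. The form is built from the one-sided module $k$, while $\nu$ is defined by the bimodule $U$, and nothing so far connects them. Naturality does not help: for every automorphism $\sigma$ we have $T(\sigma^!(a)\sigma^!(b))=\operatorname{hdet}(\sigma)T(ab)$, which is consistent with any value of $\operatorname{hdet}(\sigma)$, and Example 6 realizes them all. We need one formula that contains both $U$ and $E$.

**A trace on $P$.** A relation $T(ab)=\pm T(b\cdot\text{twist of }a)$ is what cyclicity of a supertrace would give. The twist is visible too: $U\otimes_AP$ is $P$ with its action twisted by $\nu$, and $\nu_\bullet$ untwists it. So one would like to take supertraces of chain endomorphisms of $P$. They do not exist: an $A$-linear map usually has infinite rank. For $A=k[x]$, an $A$-linear map $A\to A$ is multiplication by a polynomial and has infinite rank unless it is $0$.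

**The way past this.** As a complex of vector spaces, $P$ is homotopy equivalent to $k$, so the identity of $P$ is homotopic, by a $k$-linear homotopy, to an operator of finite rank. The price is $A$-linearity. But the loss can be recorded. $A$-linear endomorphisms up to homotopy are also bimodule maps from $Q$ to the space $\mathcal H$ of all $k$-linear operators on $P$, up to homotopy, and $\operatorname{Hom}_{A^e}(Q,\mathcal H)\cong X\otimes_{A^e}\mathcal H$ where $X=\operatorname{Hom}_{A^e}(Q,A^e)$. With coefficients in $X$ we may replace $\mathcal H$ by the finite-rank operators $R$. So $\mathrm{id}_P$ becomes a class $\omega\in H^0(X\otimes_{A^e}R)$ which commutes with $E$, and traces of finite-rank operators make sense. And the only cohomology of $X$ is $U$, which is how $\nu$ enters. The result is the following.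

**Theorem 1.** Let $A$ be as above. There is a nonzero linear functional $T:E^d\to k$ (unique up to scalar) such that for all $i$ and all $a\in E^i$, $b\in E^{d-i}$:

- **(A)** $T(ab)=(-1)^{i(d+1)}\,T\big(b\cdot(\nu^!)^{-1}(a)\big)$, where $(-1)^{i(d+1)}=(-1)^{i(d-i)}=(-1)^{|a||b|}$;
- **(B)** the pairings $E^i\times E^{d-i}\to k$, $(a,b)\mapsto T(ab)$, are perfect.

**Corollary (the conjecture).** $\operatorname{hdet}(\nu)=1$.

*Proof from Theorem 1.* Take $i=d$, $b=1$ in (A). As $d(d+1)$ is even, $T(a)=T((\nu^!)^{-1}(a))$ for $a\in E^d$. Since $\dim E^d=1$ and $T\ne0$, $\nu^!$ is the identity on $E^d$. $\square$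

## 7. Sign rules, and standard facts about complexes of projectives

Complexes are cohomological and bounded, and $|\cdot|$ is the cohomological degree. The rules are
$$df=d\circ f-(-1)^{|f|}f\circ d\ \text{ on Hom complexes},\qquad d(x\otimes y)=dx\otimes y+(-1)^{|x|}x\otimes dy,$$
$$(1\otimes e)(x\otimes p)=(-1)^{|e||x|}x\otimes e(p).$$
When an expression such as $str(g\,d\,h)$ contains a bare $d$ between operators, it is the composition with the differential of $P$. We use four standard facts.

- **(F1)** Graded Nakayama: a degree-preserving map of bounded-below graded modules that is surjective modulo $\mathfrak m$ is surjective. Bounded-below graded projectives are free.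
- **(F2)** If $F$ is a bounded complex of projectives, $\operatorname{Hom}_A(F,-)$ preserves quasi-isomorphisms. Hence a quasi-isomorphism (a cocycle of any degree in the Hom complex) between bounded complexes of projectives is a homotopy equivalence.
- **(F3)** If $F$ is a bounded complex of projectives, tensoring with $F$ preserves quasi-isomorphisms.
- **(F4)** Over the field $k$, tensor products and (graded) Hom are exact; the cohomology of a dual complex is the dual of the cohomology.

## 8. The complexes $Q$, $X$, $P$ and the operators on $P$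

**The complex $X$.** Let $\epsilon:Q\to A$ be a resolution by a bounded complex of f.g. graded projective $A^e$-modules in degrees $\le0$, and put $X=\operatorname{Hom}_{A^e}(Q,A^e)$ with the inner structure. Its differential is $dx=-(-1)^{|x|}x\circ d$. Its terms are f.g. projective bimodules, and its only cohomology is $U$, in degree $d$.

**Shortening $Q$.** The purpose is to arrange that $U$ is a quotient of the last term of $X$. Let $X$ live in degrees $0,\dots,N$; $N\ge d$ since $U\ne0$. We claim that $d(X^j)$ is projective for all $j\ge d$. For $j\ge N$ it is $0$. If $j\geq d$ and $d(X^{j+1})$ is projective, then $X^{j+1}\to d(X^{j+1})$ splits, so its kernel is projective. This kernel is $d(X^j)$, because $H^{j+1}(X)=0$. So the claim follows by descending induction. In particular $X^d\to d(X^d)$ splits, so $Z^d=\ker(X^d\to X^{d+1})$ has a complement $C^d$ in $X^d$, and $X=Z\oplus C$ as complexes, with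
$$Z=(\cdots\to X^{d-1}\to Z^d),\qquad C=(C^d\to X^{d+1}\to\cdots).$$
$C$ is exact, because $C^d$ maps isomorphically onto $d(X^d)=\ker(X^{d+1}\to X^{d+2})$ and the higher cohomology of $X$ vanishes. A bounded exact complex of projectives is contractible. Dualizing back (f.g. projectives are reflexive, and signs of differentials do not affect a direct sum decomposition), $Q\cong Z^\vee\oplus C^\vee$ with $C^\vee$ contractible. Replace $Q$ by $Z^\vee$ and $X$ by $Z$. Now $Q$ lives in degrees $-d,\dots,0$, $X^j=0$ for $j>d$, and $U=X^d/dX^{d-1}$.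

**The map $\kappa$.** Let $\kappa:X\to U$ be the bimodule map of degree $-d$ that is the quotient map on $X^d$ and zero on $X^j$, $j<d$, with $U$ placed in degree $0$. We have $\kappa d=0$, so $\kappa$ is a cocycle, and it is a quasi-isomorphism.

**The complex $P$.** As right modules, the terms of $Q$ are projective, so $\epsilon:Q\to A$ is a homotopy equivalence of right modules by (F2), and $Q\otimes_Ak$ is a resolution of $k$. Its terms are f.g. projective left modules, since $A^e\otimes_Ak\cong A$. Therefore $\operatorname{Tor}^A_i(k,k)$ is finite-dimensional and vanishes for $i>d$. The minimal resolution has $P_i\cong A\otimes\operatorname{Tor}_i^A(k,k)$, so with $P^{-i}=P_i$ we get a bounded complex $\pi:P\to k$ of f.g. free modules. In particular $P$ is locally finite in the internal grading, and $P_0=A$.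

**The algebra $E$.** $\operatorname{End}_A(P)=\operatorname{Hom}_A(P,P)$ is a dg algebra, and $\pi\circ-:\operatorname{End}_A(P)\to\operatorname{Hom}_A(P,k)$ is a quasi-isomorphism by (F2). The target has zero differential, because $d(P)\subset\mathfrak mP$. So $E=H(\operatorname{End}_A(P))$ as an algebra, $E^i\cong\operatorname{Hom}_A(P_i,k)$, and $\dim E<\infty$. (Using the opposite multiplication would not affect $\operatorname{hdet}$.)

**Semilinear lifts are bijective.** The purpose is to write $\sigma^!$ as a conjugation. Let $\sigma_\bullet$ lift $\sigma$ and $\sigma'_\bullet$ lift $\sigma^{-1}$. Then $\sigma'_\bullet\sigma_\bullet$ is an $A$-linear lift of $\mathrm{id}_k$, so it equals $1+dh+hd$ with $h$ $A$-linear. By minimality and linearity, $dh+hd$ maps $P$ into $\mathfrak mP$. By (F1), $\sigma'_\bullet\sigma_\bullet$ is surjective; it preserves internal degree and $P$ is locally finite, so it is bijective. The same holds for $\sigma_\bullet\sigma'_\bullet$, so $\sigma_\bullet$ is bijective.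

Let $e\in\operatorname{End}_A(P)$ be a cocycle. Then $\sigma_\bullet^{-1}e\sigma_\bullet$ is $A$-linear, because $\sigma_\bullet^{-1}e\sigma_\bullet(ap)=\sigma_\bullet^{-1}(\sigma(a)\,e\sigma_\bullet(p))=a\,\sigma_\bullet^{-1}e\sigma_\bullet(p)$, and it is a cocycle. As $\pi\sigma_\bullet=\pi$, we have $\pi\sigma_\bullet^{-1}e\sigma_\bullet=\pi e\sigma_\bullet$. Comparing with the definition of $\sigma^!$,
$$\sigma^!(e)=[\sigma_\bullet^{-1}\,e\,\sigma_\bullet],\qquad(\sigma^!)^{-1}(e)=[\sigma_\bullet\,e\,\sigma_\bullet^{-1}].\tag{2}$$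

**Operators on $P$.** Let $\mathcal H=\operatorname{Hom}_k(P,P)$, a complex of bimodules via $ahb=\lambda_ah\lambda_b$, where $\lambda_a$ is left multiplication by $a$ (it commutes with $d$). Let $R=P\otimes P^*\subset\mathcal H$, $P^*=\operatorname{Hom}_k(P,k)$, be the subcomplex of finite-rank operators. It is a sub-bimodule, stable under composition with $\mathcal H$ on both sides. On $R$ define
$$\operatorname{str}(h)=\sum_p(-1)^p\operatorname{tr}(h:P^p\to P^p),$$
which vanishes if $|h|\ne0$. For $h\in R$ and $u\in\mathcal H$ (homogeneous),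
$$\operatorname{str}(uh)=(-1)^{|u||h|}\operatorname{str}(hu).\tag{3}$$
Indeed, both sides vanish unless $|u|=-|h|=:n$. In that case $\operatorname{tr}(uh|_{P^p})=\operatorname{tr}(hu|_{P^{p-n}})$ by the usual cyclicity for finite-rank operators, and $(-1)^p=(-1)^{p-n}(-1)^n$ with $(-1)^n=(-1)^{|u||h|}$.

For a complex of bimodules $W$, $X\otimes_{A^e}W$ is $X\otimes W$ modulo $bxa\otimes w=x\otimes awb$. By (F3), $X\otimes_{A^e}-$ preserves quasi-isomorphisms.

## 9. The Casimir class $\omega$

**Step 1. An isomorphism $\Psi:H(X\otimes_{A^e}R)\cong E$.** This step expresses classes in $E$ through finite-rank operators with coefficients in $X$. It is a composite of three isomorphisms.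

*(a) The inclusion $R\subset\mathcal H$ is a quasi-isomorphism.* Compose it with $\pi\circ-:\mathcal H\to\operatorname{Hom}_k(P,k)=P^*$. The composite is $\pi\otimes1:P\otimes P^*\to k\otimes P^*$. Both $\pi\otimes1$ and $\pi\circ-$ are quasi-isomorphisms by (F4), hence so is the inclusion. Therefore $H(X\otimes_{A^e}R)\cong H(X\otimes_{A^e}\mathcal H)$.

*(b) From tensors to Hom.* Define
$$\Phi:X\otimes_{A^e}\mathcal H\to\operatorname{Hom}_{A^e}(Q,\mathcal H),\qquad\Phi(x\otimes h)(q)=(-1)^{|x||h|}x(q)h,\quad(x'\otimes x'')h=x'hx''.$$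
It is well defined: $(bxa)(q)h=\sum x'a\,h\,bx''=x(q)(ahb)$. It is bijective: for $Q=A^e$ both sides are $\mathcal H$, and $Q$ is bounded with f.g. projective terms. It is a chain map: using $dx=-(-1)^{|x|}x\circ d$,
$$\Phi(dx\otimes h)(q)=(-1)^{(|x|+1)|h|}(dx)(q)h=-(-1)^{|h||x|+|h|+|x|}x(dq)h,$$
$$(-1)^{|x|}\Phi(x\otimes dh)(q)=(-1)^{|x|+|x|(|h|+1)}x(q)\,dh=(-1)^{|x||h|}x(q)\,dh,$$
and the sum of the two is
$$d\big(\Phi(x\otimes h)(q)\big)-(-1)^{|x|+|h|}\Phi(x\otimes h)(dq)=(d\,\Phi(x\otimes h))(q).$$

*(c) From $\operatorname{End}_A(P)$ to Hom.* Define $\epsilon^*:\operatorname{End}_A(P)\to\operatorname{Hom}_{A^e}(Q,\mathcal H)$ by $\epsilon^*(\psi)(q)=\lambda_{\epsilon(q)}\psi$. This is a bimodule map because $\psi$ commutes with every $\lambda_b$. There is an isomorphism of complexes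
$$\operatorname{Hom}_{A^e}(Q,\mathcal H)\cong\operatorname{Hom}_A(Q\otimes_AP,P),\qquad\varphi\mapsto\big(q\otimes p\mapsto\varphi(q)(p)\big).$$
It is well defined since $\varphi(qb)(p)=\varphi(q)(bp)$, and both differentials send $q\otimes p$ to $d(\varphi(q)(p))-(-1)^{|\varphi|}\varphi(dq)(p)-(-1)^{|\varphi|+|q|}\varphi(q)(dp)$. Under it, $\epsilon^*$ becomes $\psi\mapsto\psi\circ(\epsilon\otimes1)$, as $\epsilon(q)\psi(p)=\psi(\epsilon(q)p)$. The map $\epsilon\otimes1:Q\otimes_AP\to P$ is a quasi-isomorphism by (F3). Both sides are bounded complexes of projective left modules, because $A^e\otimes_AP^j\cong A\otimes P^j$. By (F2), $\epsilon\otimes1$ is a homotopy equivalence. Hence $\epsilon^*$ is a quasi-isomorphism.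

Put $\Psi=(\epsilon^*)^{-1}\Phi$ on cohomology.

**Step 2. $\Psi$ is $E$-bilinear.** This step produces an element that commutes with $E$. For $e\in\operatorname{End}_A(P)$ define, on $X\otimes_{A^e}\mathcal H$ and $X\otimes_{A^e}R$,
$$e\cdot(x\otimes h)=(-1)^{|e||x|}x\otimes eh,\qquad(x\otimes h)\cdot e=x\otimes he,$$
which respect the relations because $e$ commutes with all $\lambda_a$. On $\operatorname{Hom}_{A^e}(Q,\mathcal H)$ define
$$(e\varphi)(q)=e\,\varphi(q),\qquad(\varphi e)(q)=(-1)^{|e||q|}\varphi(q)e .$$

*Leibniz rules.* In all these complexes,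
$$d(e\cdot y)=(de)\cdot y+(-1)^{|e|}e\cdot dy,\qquad d(y\cdot e)=(dy)\cdot e+(-1)^{|y|}y\cdot de.\tag{4}$$
For $y=x\otimes h$, from $d(eh)=(de)h+(-1)^{|e|}e\,dh$ we get
$$d(e\cdot y)=(-1)^{|e||x|}\big(dx\otimes eh+(-1)^{|x|}x\otimes(de)h+(-1)^{|x|+|e|}x\otimes e\,dh\big),$$
whereas
$$(de)\cdot y=(-1)^{(|e|+1)|x|}x\otimes(de)h,\qquad e\cdot dy=(-1)^{|e|(|x|+1)}dx\otimes eh+(-1)^{|x|+|e||x|}x\otimes e\,dh,$$
and these agree as claimed. On the right,
$$d(x\otimes he)=dx\otimes he+(-1)^{|x|}x\otimes(dh)e+(-1)^{|x|+|h|}x\otimes h\,de=(dy)\cdot e+(-1)^{|y|}y\cdot de .$$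
For $\varphi\in\operatorname{Hom}_{A^e}(Q,\mathcal H)$,
$$d(e\varphi)(q)=d(e\varphi(q))-(-1)^{|e|+|\varphi|}e\varphi(dq)=(de)\varphi(q)+(-1)^{|e|}e\,(d\varphi)(q),$$
$$d(\varphi e)(q)=(-1)^{|e||q|}\big(d(\varphi(q))e+(-1)^{|\varphi|+|q|}\varphi(q)\,de\big)-(-1)^{|\varphi|+|e|+|e|(|q|+1)}\varphi(dq)e .$$
In the last line the sign in front of $\varphi(dq)e$ is $-(-1)^{|\varphi|+|e||q|}$, so the terms without $de$ add up to $((d\varphi)e)(q)$, and the remaining term is $(-1)^{|\varphi|}(-1)^{(|e|+1)|q|}\varphi(q)\,de=(-1)^{|\varphi|}(\varphi\,de)(q)$. This proves (4). So $E$ acts on the left and on the right on the cohomology of all these complexes.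

*Compatibility of $\Phi$.* Since $e$ commutes with the $\lambda_a$,
$$\Phi(e\cdot(x\otimes h))(q)=(-1)^{|e||x|+(|e|+|h|)|x|}x(q)(eh)=(-1)^{|h||x|}e\,(x(q)h)=(e\,\Phi(x\otimes h))(q),$$
$$\Phi((x\otimes h)\cdot e)(q)=(-1)^{(|h|+|e|)|x|}(x(q)h)e=(\Phi(x\otimes h)\,e)(q),$$
the last equality because $x(q)\ne0$ only for $|q|=-|x|$.

*Compatibility of $\epsilon^*$ and of $R\subset\mathcal H$.* We have $\epsilon(q)\ne0$ only for $|q|=0$, so no sign appears on the right, and $\lambda_{\epsilon(q)}e\psi=e\lambda_{\epsilon(q)}\psi$ on the left. The inclusion $R\subset\mathcal H$ is compatible by definition.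

Let $\omega\in H^0(X\otimes_{A^e}R)$ be the class with $\Psi(\omega)=\mathrm{id}_P$. Bilinearity gives
$$e\,\omega=\omega\,e=\Psi^{-1}(e)\qquad\text{for all }e\in E.\tag{5}$$

**Example 8 ($\omega$ for $A=k[x]$).** Here $P$ is $Ae_1\to A$, $e_1\mapsto x$, and with our signs $d\eta=xe^*-e^*x$. We claim that
$$\omega=\big[\eta\otimes1\pi-e^*\otimes e_1\pi\big],$$
where $p\pi$ denotes the operator $p'\mapsto\pi(p')p$. *It is a cocycle:* $xe^*\otimes1\pi=e^*\otimes(1\pi)\lambda_x=0$ because $\pi(xp')=0$, and $e^*x\otimes1\pi=e^*\otimes x\pi$; so $d(\eta\otimes1\pi)=-e^*\otimes x\pi$, while $d(-e^*\otimes e_1\pi)=+e^*\otimes(de_1)\pi=e^*\otimes x\pi$. *It represents $\mathrm{id}_P$:* $\Phi$ sends it to the map $1_Q\mapsto1\pi$, $e\mapsto e_1\pi$, while $\epsilon^*(\mathrm{id}_P)$ is $1_Q\mapsto\mathrm{id}$, $e\mapsto0$. Let $s:P^0\to P^{-1}$ be $k$-linear with $s(x^m)=x^{m-1}e_1$ for $m\ge1$ and $s(1)=0$, and let $\varphi$ have degree $-1$ with $\varphi(1_Q)=s$, $\varphi(e)=0$. Then $(d\varphi)(1_Q)=ds+sd=\mathrm{id}-1\pi$ and $(d\varphi)(e)=\varphi(de)=\lambda_xs-s\lambda_x=-e_1\pi$.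 So the two maps differ by $d\varphi$. The $k$-linear homotopy $s$ is not $A$-linear, and the $e^*$-term of $\omega$ records this defect.

## 10. The functional $\tau$: cyclicity and nondegeneracy

**Step 3. Definition of $\tau$.** This step defines traces of maps $g:X\otimes_AP\to P$ with the help of $\omega$: the factor $X$ in $\omega$ is fed into $g$, and the operator factor makes the rank finite. For $g\in\operatorname{Hom}_A(X\otimes_AP,P)$ of degree $n$ and $x\in X$, let $g_x\in\mathcal H$, $g_x(p)=g(x\otimes p)$, of degree $n+|x|$, and put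
$$t_g:X\otimes_{A^e}R\to k,\qquad t_g(x\otimes h)=\operatorname{str}(g_xh).$$

*Well defined.* $g_{bxa}(p)=b\,g(x\otimes ap)$, so $g_{bxa}=\lambda_bg_x\lambda_a$. By (3), $\operatorname{str}(\lambda_bg_x\lambda_ah)=\operatorname{str}(g_x\lambda_ah\lambda_b)=t_g(x\otimes ahb)$.

*Differentials.* From the sign rules,
$$(dg)_x=d\,g_x-(-1)^n\big(g_{dx}+(-1)^{|x|}g_x\,d\big),$$
$$t_g(d(x\otimes h))=\operatorname{str}(g_{dx}h)+(-1)^{|x|}\operatorname{str}(g_x\,d\,h)-(-1)^{|x|+|h|}\operatorname{str}(g_xh\,d).$$
Adding, the terms with $g_{dx}h$ and with $g_x\,d\,h$ cancel, and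
$$t_{dg}(x\otimes h)+(-1)^nt_g(d(x\otimes h))=\operatorname{str}(d\,g_xh)-(-1)^{n+|x|+|h|}\operatorname{str}(g_xh\,d)=0\tag{6}$$
by (3) with $u=d$. So for a cocycle $g$, $t_g$ vanishes on coboundaries; for a coboundary $g$, $t_g$ vanishes on cocycles. Therefore
$$\tau(g):=t_g(\omega)$$
is well defined on $H(\operatorname{Hom}_A(X\otimes_AP,P))$.

**Step 4. Cyclicity.** This step turns "$\omega$ commutes with $E$" into a trace identity. For cocycles $e\in\operatorname{End}_A(P)$ of degree $i$ and $g$ of degree $-i$,
$$\tau(eg)=(-1)^i\,\tau\big(g(1_X\otimes e)\big).\tag{7}$$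
First, $(eg)_x=e\,g_x$, so $t_{eg}(x\otimes h)=\operatorname{str}(e\,g_xh)$. If this is nonzero, or if $\operatorname{str}(g_xhe)$ is, then $|g_xh|=-i$, and (3) gives the sign $(-1)^{i\cdot i}=(-1)^i$. Hence
$$t_{eg}(y)=(-1)^i\,t_g(y\cdot e).\tag{8}$$
Second, $(g(1\otimes e))_x=(-1)^{i|x|}g_xe$, so
$$t_{g(1\otimes e)}(x\otimes h)=(-1)^{i|x|}\operatorname{str}(g_xeh)=t_g(e\cdot(x\otimes h)).$$
Here $g(1_X\otimes e)$ is a cocycle because $d(1\otimes e)=1\otimes de=0$. Evaluate both at $\omega$ and use (5): $\tau(eg)=(-1)^it_g(\omega e)=(-1)^it_g(e\omega)=(-1)^i\tau(g(1_X\otimes e))$.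

**Step 5. Nondegeneracy.** This step shows that $\tau$ detects every nonzero element of $E$: *if $0\ne a\in E^i$, there is a cocycle $g\in\operatorname{Hom}_A(X\otimes_AP,P)$ of degree $-i$ with $\tau(ag)\ne0$.*

By (8), $\tau(ag)=(-1)^it_g(\omega a)$, and by (5) $\omega a=\Psi^{-1}(a)\ne0$ in $H^i(X\otimes_{A^e}R)$. We choose a convenient representative. Let
$$R'=P\otimes k\pi\subset P\otimes P^*=R,\qquad p\pi:\ p'\mapsto\pi(p')p .$$
Since $\pi d=0$ and $\pi\lambda_b=\bar b\,\pi$, it is a subcomplex with $d(p\pi)=(dp)\pi$, and a sub-bimodule with $a(p\pi)b=\bar b\,(ap)\pi$. As $\pi:P\to k$ is a quasi-isomorphism, so is its dual $k\to P^*$, $1\mapsto\pi$, and hence so is $R'\subset R$, by (F4). So $\omega a$ is represented by a cocycle $w=\sum x_\alpha\otimes p_\alpha\pi$ of degree $i$ in $X\otimes_{A^e}R'$. The defining relations there read $bxa\otimes p\pi=\bar b\,x\otimes(ap)\pi$, so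
$$X\otimes_{A^e}R'\cong k\otimes_AX\otimes_AP,\qquad x\otimes p\pi\leftrightarrow1\otimes x\otimes p,$$
is an isomorphism of complexes, and the class of $w$ in $H^i(k\otimes_AX\otimes_AP)$ is nonzero.

For $g$ of degree $-i$ and $|x|+|p|=i$, the operator $g_x\,p\pi$ sends $p'$ to $\pi(p')g(x\otimes p)$, and $g(x\otimes p)\in P^0$. It has rank at most one and acts on $P^0$, where the supertrace has sign $+$. So
$$t_g(x\otimes p\pi)=\pi(g(x\otimes p)).$$
Thus $t_g(w)$ is the value at $w$ of $\pi g$, viewed in
$$\operatorname{Hom}_A(X\otimes_AP,k)=\operatorname{Hom}_k(k\otimes_AX\otimes_AP,k).$$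
By (F4), the degree $-i$ cohomology of the right side is the graded dual of $H^i(k\otimes_AX\otimes_AP)$, and a graded dual separates points. So some cocycle $\bar g$ of degree $-i$ has $\bar g(w)\ne0$. The terms of $X\otimes_AP$ are projective left modules (summands of sums of $A^e\otimes_AP^j\cong A\otimes P^j$), so by (F2) $\pi\circ-:\operatorname{Hom}_A(X\otimes_AP,P)\to\operatorname{Hom}_A(X\otimes_AP,k)$ is a quasi-isomorphism, and there is a cocycle $g$ with $\pi g$ cohomologous to $\bar g$. Coboundaries vanish on the cocycle $w$, so $t_g(\omega a)=t_g(w)=\bar g(w)\ne0$.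

## 11. The twist by $\nu$ and the end of the proof of Theorem 1

**Step 6. The Nakayama automorphism enters.** This step identifies $X\otimes_AP$ with a shift of $P$, and computes what $1_X\otimes e$ becomes under this identification. Let $\nu_\bullet:P\to P$ be the $\nu$-semilinear lift of $\mathrm{id}_k$. Since $U=u_0A$ is free on the right, $U\otimes_AP=\{u_0\otimes p\}$, and $au_0=u_0\nu^{-1}(a)$ gives
$$a(u_0\otimes p)=u_0\otimes\nu^{-1}(a)p .$$
Hence
$$\rho:U\otimes_AP\to P,\qquad\rho(u_0\otimes p)=\nu_\bullet(p)$$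
is $A$-linear, as $\nu_\bullet(\nu^{-1}(a)p)=a\,\nu_\bullet(p)$, and it is an isomorphism of complexes ($U$ in degree $0$) because $\nu_\bullet$ is bijective. For $e\in\operatorname{End}_A(P)$, $\rho(1_U\otimes e)(u_0\otimes p)=\nu_\bullet e(p)$, that is, $\rho(1_U\otimes e)=(\nu_\bullet e\nu_\bullet^{-1})\rho$. Put
$$\theta=\rho\circ(\kappa\otimes1):X\otimes_AP\to P,\qquad(\kappa\otimes1)(x\otimes p)=\kappa(x)\otimes p,$$
of degree $-d$.

*$\theta$ is a cocycle.* Since $\kappa d=0$ and $\kappa$ is supported on $X^d$,
$$(\kappa\otimes1)d(x\otimes p)=(-1)^{|x|}\kappa(x)\otimes dp=(-1)^d\kappa(x)\otimes dp=(-1)^dd(\kappa\otimes1)(x\otimes p).$$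

*$\theta$ is a homotopy equivalence.* The map $\kappa$ is a quasi-isomorphism and $P$ is bounded with free terms, so $\kappa\otimes1$ is a quasi-isomorphism by (F3), and so is $\theta$. Both $X\otimes_AP$ and $P$ are bounded complexes of projectives, so (F2) applies. Consequently
$$E^n\to H^{n-d}\big(\operatorname{Hom}_A(X\otimes_AP,P)\big),\quad b\mapsto b\theta,\quad\text{is bijective.}\tag{9}$$

*Commuting $\theta$ past $e$.* For a cocycle $e$ of degree $i$,
$$(\kappa\otimes1)(1_X\otimes e)(x\otimes p)=(-1)^{i|x|}\kappa(x)\otimes e(p)=(-1)^{id}(1_U\otimes e)(\kappa\otimes1)(x\otimes p),$$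
again because $\kappa$ is supported on $X^d$. Applying $\rho$ and (2), on classes,
$$\theta(1_X\otimes e)=(-1)^{id}(\nu_\bullet e\nu_\bullet^{-1})\,\theta=(-1)^{id}\,(\nu^!)^{-1}(e)\,\theta.\tag{10}$$

**Step 7. Conclusion.** This step defines $T$ and combines (7), (9), (10) with Step 5. Put
$$T:E^d\to k,\qquad T(c)=\tau(c\theta).$$
For $a\in E^i$ and $b\in E^{d-i}$, the cocycle $b\theta$ has degree $(d-i)-d=-i$. Apply (7) with $e=a$, $g=b\theta$, and then (10):
$$T(ab)=\tau(a\,b\theta)=(-1)^i\,\tau\big(b\theta(1_X\otimes a)\big)=(-1)^{i+id}\,\tau\big(b\,(\nu^!)^{-1}(a)\,\theta\big)=(-1)^{i(d+1)}\,T\big(b\,(\nu^!)^{-1}(a)\big).$$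
This is (A). Since $i^2\equiv i$ modulo $2$, the sign equals $(-1)^{i(d-i)}$.

For (B), let $0\ne a\in E^i$. Step 5 gives a cocycle $g$ of degree $-i$ with $\tau(ag)\ne0$, and by (9) $g$ is cohomologous to $b\theta$ for some $b\in E^{d-i}$. So $T(ab)\ne0$. Thus $E^i$ embeds in $(E^{d-i})^*$ for every $i$. Applying this also to $d-i$, and using $\dim E<\infty$, the dimensions agree and all pairings are perfect. In particular $\dim E^d=\dim E^0=1$ and $T\ne0$, so $T$ is unique up to scalar. This proves Theorem 1, and with it $\operatorname{hdet}(\nu)=1$. $\blacksquare$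

**Example 9 ($A=k[x]$).** With $\omega$ from Example 8 and $u_0$ the class of $e^*$, we have $\theta(e^*\otimes p)=p$ and $\theta(\eta\otimes p)=0$. Let $c\in E^1$ be the class of $e_1\mapsto1$. Then $(c\theta)_{e^*}=c$ and $(c\theta)_\eta=0$, so $T(c)=\operatorname{str}(c\circ(-e_1\pi))=\operatorname{str}(-1\pi)=-1\ne0$.

**Example 10 (one-relator algebras).** Let us confirm (A) for $i=1$, $d=2$. Write $a\in E^1$ as a column $(a_j)$ with $a(e_j)=a_j$. The cocycle condition $da+ad=0$ lets us take $a(r)=-\sum_{i,j}m_{ij}a_je_i$, since then $d(a(r))=-\sum m_{ij}a_jx_i=-a(dr)$. So $(ba)(r)=-\sum m_{ij}b_ia_j=-b^TMa$. Normalize $T(c)=c(r)$. By (1), $\nu_1(e_j)=\sum_kS_{jk}e_k$, so $\nu^!$ acts on columns by $S=-M^{-T}M$, and $(\nu^!)^{-1}(a)=-M^{-1}M^Ta$. Then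
$$(-1)^{1\cdot3}\,T\big(b\,(\nu^!)^{-1}(a)\big)=b^TM(-M^{-1}M^Ta)=-b^TM^Ta=-a^TMb=T(ab).$$

## 12. Recovering $\nu$ from $E$, and finite-dimensional modules in place of $k$

The two statements here are complements; Theorem 1 does not depend on them.

**Corollary 2.** Let $A$ be as in Theorem 1.

(i) $\nu^!$ is the unique graded linear automorphism of $E$ satisfying (A).

(ii) If $A$ is generated in degree $1$, then $\nu$ is determined by the graded algebra $E$ together with the identification $E^1=A_1^*$. Moreover $\nu=1$ if and only if $E$ is graded-symmetric, i.e. $T(ab)=(-1)^{|a||b|}T(ba)$ for all $a\in E^i$, $b\in E^{d-i}$ and all $i$.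

*Proof.* (i) By (A), the functional $b\mapsto T(ab)$ equals $b\mapsto\pm T(bc)$ with $c=(\nu^!)^{-1}(a)$, and by (B) it determines $c$.

(ii) We have $P_0=A$. As $\pi\nu_\bullet=\pi$ and $\nu_\bullet$ preserves internal degree, $\nu_0(1)=1$, so $\nu_0=\nu$. The surjection $d:P_1\to\mathfrak m$ has kernel $dP_2\subset\mathfrak mP_1$, so it induces an isomorphism $P_1/\mathfrak mP_1\cong\mathfrak m/\mathfrak m^2$; because $d\nu_1=\nu_0d$, it intertwines the maps induced by $\nu_1$ and $\nu$. So $\nu^!$ on $E^1=\operatorname{Hom}_k(\mathfrak m/\mathfrak m^2,k)$ is the transpose of $\nu$ on $\mathfrak m/\mathfrak m^2=A_1$, and this determines $\nu$. By (i), $\nu^!$ is determined by $E$ and $T$, and $T$ is unique up to a scalar, which does not affect (A). This is the first assertion. If $E$ is graded-symmetric, the identity satisfies (A), so $\nu^!=1$ by (i), hence $\nu=1$. Conversely $\nu=1$ gives $\nu^!=1$, and (A) becomes graded symmetry. $\square$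

**Theorem 3 (no grading, arbitrary finite-dimensional modules).** Let $A$ be a $k$-algebra having a finite resolution by f.g. projective $A^e$-modules, with $\operatorname{Ext}^j_{A^e}(A,A^e)=0$ for $j\ne d$ and $\operatorname{Ext}^d_{A^e}(A,A^e)\cong{}^1A^\nu$ for an automorphism $\nu$. Let $M$ be a finite-dimensional left $A$-module with a bijective $k$-linear map $s:M\to M$ such that $s(am)=\nu(a)s(m)$. Let $P$ be a bounded resolution of $M$ by f.g. projectives and $s_\bullet:P\to P$ a $\nu$-semilinear lift of $s$. Let $s_\bullet^{-1}$ be a $\nu^{-1}$-semilinear homotopy inverse (a lift of $s^{-1}$), and let $s^!(e)=[s_\bullet^{-1}es_\bullet]$ on $E_M=\operatorname{Ext}_A(M,M)$. Then there is a functional $T:E_M^d\to k$ with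
$$T(ab)=(-1)^{|a||b|}\,T\big(b\,(s^!)^{-1}(a)\big)\qquad(a\in E_M^i,\ b\in E_M^{d-i}),$$
and all pairings $E_M^i\times E_M^{d-i}\to k$, $(a,b)\mapsto T(ab)$, are perfect. In particular $T\circ s^!=T$. If $\operatorname{End}_A(M)=k$, then $\operatorname{Ext}^d_A(M,M)$ is one-dimensional and $s^!$ is the identity on it.

*Proof.* If $A=0$ then $M=0$ and there is nothing to prove, so let $A\ne0$. Use ordinary Hom and ordinary duals. The shortening of $Q$ to degrees $-d,\dots,0$ used no grading, so $X$, $U$, $u_0$ and $\kappa$ are as before.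

*Existence of $P$ and finiteness.* $\epsilon:Q\to A$ is a homotopy equivalence of right modules, so $Q\otimes_AM$ resolves $M$; its terms are f.g. projective, since $A^e\otimes_AM\cong A\otimes M$ and $\dim M<\infty$. For any $P$ as in the statement, with augmentation $\pi:P\to M$, $E_M=H(\operatorname{End}_A(P))\cong H(\operatorname{Hom}_A(P,M))$, which is finite-dimensional because each $\operatorname{Hom}_A(P^j,M)$ is. Put $\mathcal H=\operatorname{Hom}_k(P,P)$ and $R=P\otimes P^*$; (3) holds as before.

*The class $\omega$.* In Step 1(a), compose $R\subset\mathcal H$ with $\pi\circ-:\mathcal H\to\operatorname{Hom}_k(P,M)$. The map $\pi\otimes1:P\otimes P^*\to M\otimes P^*=\operatorname{Hom}_k(P,M)$, where $\dim M<\infty$ is used, and the map $\pi\circ-$ are quasi-isomorphisms, hence so is $R\subset\mathcal H$. Steps 1(b), 1(c) and 2 used only that $P$ is a bounded complex of projectives, and that elements of $\operatorname{End}_A(P)$ commute with the $\lambda_a$. They give $\Psi:H(X\otimes_{A^e}R)\cong E_M$, bilinear over $E_M$, and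 $\omega$ with $e\omega=\omega e=\Psi^{-1}(e)$. Steps 3 and 4 are word for word the same, so (7) and (8) hold.

*Nondegeneracy.* Let $0\ne a\in E^i_M$; then $\omega a\ne0$. Take $R'=P\otimes\pi^*(M^*)$, with elements $p(\xi\pi):p'\mapsto\xi(\pi(p'))p$, $\xi\in M^*$. The map $\pi^*:M^*\to P^*$, $\xi\mapsto\xi\pi$, is injective, since $\pi$ is surjective, and is a quasi-isomorphism. So $R'\subset R$ is a quasi-isomorphism. With $(\xi b)(m)=\xi(bm)$ we have $a(p(\xi\pi))b=(ap)((\xi b)\pi)$, so $R'$ is a sub-bimodule and
$$X\otimes_{A^e}R'\cong M^*\otimes_AX\otimes_AP,\qquad x\otimes p(\xi\pi)\leftrightarrow\xi\otimes x\otimes p .$$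
Represent $\omega a$ by a cocycle $w$ in this complex; its class is nonzero. For $g$ of degree $-i$ and $|x|+|p|=i$, the operator $g_x\,p(\xi\pi)$ is $p'\mapsto\xi(\pi(p'))g(x\otimes p)$ on $P^0$, with trace $\xi(\pi g(x\otimes p))$. Hence $t_g(w)$ is the value at $w$ of $\pi g$, viewed in
$$\operatorname{Hom}_A(X\otimes_AP,M)=\operatorname{Hom}_k(M^*\otimes_AX\otimes_AP,k),$$
an identification that holds because $M=M^{**}$. Some cocycle $\bar g$ of degree $-i$ in this complex has $\bar g(w)\ne0$. Since $X\otimes_AP$ is a bounded complex of projectives, there is a cocycle $g\in\operatorname{Hom}_A(X\otimes_AP,P)$ with $\pi g$ cohomologous to $\bar g$. Then $\tau(ag)=(-1)^it_g(\omega a)=(-1)^i\bar g(w)\ne0$.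

*The twist.* Put $\rho(u_0\otimes p)=s_\bullet(p)$. As in Step 6 it is an $A$-linear chain map $U\otimes_AP\to P$. It is a quasi-isomorphism because $s$ is bijective, and $U\otimes_AP$, which is $P$ with action twisted by an automorphism, is a bounded complex of projectives, so $\rho$ is a homotopy equivalence. For a cocycle $e$ of degree $i$, $\rho(1_U\otimes e)$ is $u_0\otimes p\mapsto s_\bullet e(p)$. Write $s_\bullet^{-1}s_\bullet=1+dh+hd$ with $h$ $A$-linear of degree $-1$. Then
$$s_\bullet es_\bullet^{-1}s_\bullet-s_\bullet e=s_\bullet e(dh+hd)=(-1)^i\big(d\,(s_\bullet eh)-(-1)^{i-1}(s_\bullet eh)\,d\big),$$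
and $u_0\otimes p\mapsto s_\bullet eh(p)$ is $A$-linear. So $\rho(1_U\otimes e)$ is homotopic to $(s_\bullet es_\bullet^{-1})\rho$. Likewise $e\mapsto[s_\bullet es_\bullet^{-1}]$ is inverse to $s^!$. With $\theta=\rho(\kappa\otimes1)$, which is a cocycle and a homotopy equivalence of degree $-d$ as in Step 6, (9) holds with $E_M$, and (10) holds in cohomology with $(s^!)^{-1}$ in place of $(\nu^!)^{-1}$.

*End.* Put $T(c)=\tau(c\theta)$. The computation of Step 7 gives the formula. Nondegeneracy and (9) embed $E_M^i$ in $(E_M^{d-i})^*$ for every $i$, and $\dim E_M<\infty$ makes all pairings perfect. Taking $b=1$ and $i=d$ gives $T=T\circ(s^!)^{-1}$ on $E^d_M$, that is, $T\circ s^!=T$. If $\operatorname{End}_A(M)=k$, then $E_M^0=k$, and perfectness of $E_M^d\times E_M^0\to k$ gives $\dim E_M^d=1$ and $T\ne0$. So $s^!$ is the identity on $E_M^d$. $\square$
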